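\title{Means on Mr\'owka spaces}

\begin{abstract}
A $k$-mean on a space $X$ is a symmetric map $\mu:X^k\to X$ with $\mu(x,\dots,x)=x$. Banakh, Bonnet and Kubis asked whether the Mr\'owka space, a scattered compact space built from a maximal almost disjoint family $\mathcal A$ of subsets of $\mathbb N$, admits a continuous or a separately continuous $k$-mean for some $k\ge2$. We show that it admits a continuous $k$-mean for no infinite $\mathcal A$, and that the existence of a separately continuous $k$-mean depends on $\mathcal A$: for every prime $p$ there is a family whose space has separately continuous $k$-means for all $k\ge2$ not divisible by $p$, and there is a family whose space has none for any $k\ge2$. All results are theorems of ZFC.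
\end{abstract}

\section{Introduction}

Let $X$ be a topological space and $k\ge2$. A \emph{$k$-mean} on $X$ is a map $\mu:X^k\to X$ that is \emph{idempotent}, $\mu(x,\dots,x)=x$ for all $x\in X$, and \emph{symmetric}, $\mu(x_{\sigma(1)},\dots,x_{\sigma(k)})=\mu(x_1,\dots,x_k)$ for every permutation $\sigma$ of $\{1,\dots,k\}$. It is \emph{continuous} if it is continuous for the product topology on $X^k$, and \emph{separately continuous} if it is continuous in each variable when the other $k-1$ variables are fixed. The arithmetic mean on a convex subset of $\mathbb R^d$ and the minimum on a linearly ordered space with the order topology are continuous $k$-means. An associative $2$-mean $\wedge$ is called a \emph{semilattice operation}. It yields the $k$-means $x_1\wedge\dots\wedge x_k$ for all $k$, and these are continuous, or separately continuous, whenever $\wedge$ is. So having a $k$-mean is a weaker property than having a semilattice operation, and for a space without a semilattice operation one asks whether associativity alone is to blame.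

A family $\mathcal A$ of infinite subsets of $\mathbb N=\{0,1,2,\dots\}$ is \emph{almost disjoint} if $A\cap A'$ is finite for distinct $A,A'\in\mathcal A$. It is \emph{maximal almost disjoint}, or \emph{MAD}, if it is not properly contained in another almost disjoint family of infinite sets; equivalently, if every infinite subset of $\mathbb N$ has infinite intersection with some member of $\mathcal A$. For an infinite MAD family $\mathcal A$, the \emph{Mr\'owka space} $\psi_{\mathcal A}\mathbb N$ is the Stone space of the Boolean subalgebra of $\mathcal P(\mathbb N)$ generated by $\mathcal A$ and the singletons. Concretely (Section~\ref{sec:space}), it is the compact Hausdorff space $\mathbb N\cup\mathcal A\cup\{\infty\}$ in which the points of $\mathbb N$ are isolated, each $A\in\mathcal A$ is the limit of its own elements, and $\infty$ is the limit of every sequence of distinct members of $\mathcal A$. It is \emph{scattered}: every nonempty subspace has an isolated point. Banakh, Bonnet and Kubis \cite{BBK}, citing earlier literature, report that the Mr\'owka space, defined from some MAD family, is a scattered compact space with no separately continuous semilattice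 operation, and they pose the following problem.

\medskip
\noindent\textbf{Problem} (\cite{BBK}). \emph{Does the Mr\'owka space admit a continuous, or a separately continuous, $k$-mean for some $k\ge2$?}
\medskip

Since the space depends on $\mathcal A$, a full answer says whether such a mean exists for every infinite MAD family, for none, or only for some.

The pieces of the space have means. On the one-point compactification of a discrete set, the operation with $x\wedge x=x$ and $x\wedge y=\infty$ for $x\ne y$ is a continuous semilattice operation, and both $\mathcal A\cup\{\infty\}$ and each $A\cup\{A\}$ are spaces of this kind. If $\mathcal A$ is replaced by a partition of $\mathbb N$ into infinitely many infinite sets, which is almost disjoint but not maximal, the same construction gives a copy of the ordinal $\omega^2+1$, on which the minimum is continuous. The first operations that one tries on the dense set $\mathbb N$, however, do not extend. Let $\mu$ be a separately continuous $2$-mean and let $A\neq B$ be in $\mathcal A$; then $\mu(A,B)$ is computed by letting $m\to\infty$ in $B$ and then $n\to\infty$ in $A$ in $\mu(n,m)$. If $\mu(n,m)=\min(n,m)$, then $\mu(n,B)=n$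 and $\mu(A,B)=A$; by symmetry also $\mu(A,B)=B$. If $\mu(n,m)=\max(n,m)$, then $\mu(n,B)=B$ and $\mu(A,B)=B$, with the same contradiction. If $\mu(n,m)=\infty$ for $n\ne m$, then $\mu(n,A)=\infty$ and $\mu(A,A)=\infty$. These failures, together with the statement about semilattices, suggest the answer ``no'' throughout. The guess is right for continuous means and wrong for separately continuous ones.

\begin{theorem}\label{thm:A}
For every infinite MAD family $\mathcal A$ and every $k\ge2$, the space $\psi_{\mathcal A}\mathbb N$ admits no continuous $k$-mean. In fact it admits no separately continuous $k$-mean that is jointly continuous in two variables whenever the other $k-2$ variables are fixed.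
\end{theorem}

\begin{theorem}\label{thm:B}
For every prime $p$ there is an infinite MAD family $\mathcal A$ such that $\psi_{\mathcal A}\mathbb N$ admits a separately continuous $k$-mean for every $k\ge2$ with $p\nmid k$.
\end{theorem}

For $p=3$ this includes $k=2$, and for $p>k_0$ a single family serves all $k$ with $2\le k\le k_0$.

\begin{theorem}\label{thm:C}
There is an infinite MAD family $\mathcal A$ such that $\psi_{\mathcal A}\mathbb N$ admits no separately continuous $k$-mean for any $k\ge2$.
\end{theorem}

Thus a continuous $k$-mean exists for no infinite MAD family, and a separately continuous $k$-mean, for some $k\geq 2$, exists for some families but not for all. The proofs use only ZFC.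

We prove Theorem~\ref{thm:B} first, because its example shows what an impossibility proof has to exclude. There $\mathbb N$ is a vector space over $\mathbb F_p$, the family $\mathcal A$ consists of cosets of subspaces, and $\mu$ is the arithmetic mean (Sections~\ref{sec:average} and~\ref{sec:cosets}). Theorems~\ref{thm:A} and~\ref{thm:C} share one obstruction, Proposition~\ref{prop:obstruction}: under a hypothesis on the two-variable sections of $\mu$, one builds a sequence in $\mathbb N$ that $\mu$ cannot tell from a sequence converging to $\infty$, while maximality makes a subsequence converge to a point of $\mathcal A$. The hypothesis follows from joint continuity in two variables (Section~\ref{sec:joint}), and also from a rigidity property of $\psi_{\mathcal A}\mathbb N$ that holds for a suitable $\mathcal A$ (Section~\ref{sec:rigid}).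

\medskip
\noindent\textbf{Conventions.} \emph{Almost all} means all but finitely many, \emph{countable} includes finite, $Y\subset^*Z$ means that $Y\setminus Z$ is finite, $[\mathbb N]^\omega$ is the set of infinite subsets of $\mathbb N$, and $\mathfrak c=2^{\aleph_0}$. Inside $\mu(\dots)$ the symbol $x^r$ stands for $x$ repeated $r$ times. Every countably infinite set carries an almost disjoint family of size $\mathfrak c$: identify the set with the tree $2^{<\omega}$ of finite binary words and take, for each infinite binary word, the set of its finite initial segments.

\section{The space and its continuous self-maps}\label{sec:space}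

Throughout, $\mathcal A$ is an infinite MAD family and $X=\psi_{\mathcal A}\mathbb N$.

The Stone space of a Boolean algebra $\mathfrak B$ of subsets of $\mathbb N$ is the set of ultrafilters of $\mathfrak B$, with the sets $\{u:b\in u\}$, $b\in\mathfrak B$, as a base of clopen sets; it is compact and Hausdorff. Let $\mathfrak B$ be generated by $\mathcal A$ and the singletons. Since $\mathcal A$ is almost disjoint, $\mathfrak B$ consists of the sets that differ by a finite set from a union $A_1\cup\dots\cup A_s$ of members of $\mathcal A$ ($s\ge0$) or from the complement of such a union. In particular, for $b\in\mathfrak B$ and $A\in\mathcal A$ either $A\subset^*b$ or $A\cap b$ is finite. An ultrafilter that contains a finite set is given by a point $n\in\mathbb N$. An ultrafilter that contains no finite set but contains some $A\in\mathcal A$ equals $\{b:A\subset^*b\}$; we identify it with $A$. Exactly one ultrafilter, denoted $\infty$, contains no finite set and no member of $\mathcal A$: it consists of the elements of the second kind, which are infinite because $\mathcal A$ is infinite. Hence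
\[
X=\mathbb N\cup\mathcal A\cup\{\infty\}.
\]
Put $\overline A=A\cup\{A\}$ for $A\in\mathcal A$ and $K=\mathcal A\cup\{\infty\}$. The points of $\mathbb N$ are isolated, the sets $\overline A$ are clopen with $\overline A\cap K=\{A\}$, the basic neighborhoods of $A$ are the sets $\overline A\setminus F$, and the basic neighborhoods of $\infty$ are the sets $X\setminus(\overline{A_1}\cup\dots\cup\overline{A_s}\cup F)$, where $F\subset\mathbb N$ is finite. Two kinds of convergent sequences are used constantly. A sequence of distinct elements of $A$ converges to the point $A$; so if $f:X\to X$ is continuous, then $f(n)\to f(A)$ \emph{along} $n\in A$, that is, as $n$ runs through $A$ in increasing order. And a neighborhood of $\infty$ omits only finitely many points of $K$; so a sequence in $K$ that takes each value in $\mathcal A$ only finitely often converges to $\infty$.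

Maximality enters through the following two facts. The second says that $\infty$, which lies in the closure of $\mathbb N$, cannot be reached from $\mathbb N$ by a sequence.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] The family $\mathcal A$ is uncountable.
\item[(b)] If $x_i\to\infty$ in $X$, then $x_i\in K$ for almost all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\mathcal A=\{A_0,A_1,\dots\}$ with the $A_i$ distinct, and pick $a_i\in A_i\setminus\bigcup_{j<i}A_j$. The $a_i$ are distinct, because $a_j\in A_j$ and $a_i\notin A_j$ for $j<i$, and $A_j$ contains none of $a_{j+1},a_{j+2},\dots$. So $\{a_i:i\in\mathbb N\}$ is an infinite set with finite intersection with every member of $\mathcal A$, against maximality.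

(b) Otherwise a subsequence lies in $\mathbb N$, and a further subsequence is constant or injective. In the second case maximality gives $A\in\mathcal A$ containing infinitely many of its terms, and these converge to $A$. In both cases a subsequence converges to a point other than $\infty$.
\end{proof}

A continuous self-map of $X$ behaves on $\mathcal A$ in one of two opposite ways, according to the image of $\infty$.

\begin{lemma}\label{lem:maps}
Let $f:X\to X$ be continuous.
\begin{enumerate}
\item[(a)] If $f(\infty)=\infty$, then $\{B\in\mathcal A:f(B)=C\}$ is finite for each $C\in\mathcal A$, and $\{B\in\mathcal A:f(B)\in\mathbb N\}$ is finite.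
\item[(b)] If $f(\infty)\ne\infty$, then $f(B)=f(\infty)$ for all but countably many $B\in\mathcal A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $f^{-1}(X\setminus\overline C)$ is a neighborhood of $\infty$, so it contains almost all $B\in\mathcal A$. If distinct $B_0,B_1,\dots$ had $f(B_i)\in\mathbb N$, then $B_i\to\infty$ would give $f(B_i)\to\infty$, against Lemma~\ref{lem:basic}(b).

(b) Let $w=f(\infty)$. If $w\in\mathbb N$, then $f^{-1}(w)$ is a neighborhood of $\infty$ and contains almost all $B$. If $w\in\mathcal A$, then $f(B)\in\overline w$ for almost all $B$. For each $m\in w$ the clopen set $f^{-1}(m)$ does not contain $\infty$, so it contains only finitely many $B$. Hence only countably many $B$ have $f(B)\in\overline w\setminus\{w\}$.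
\end{proof}

In Section~\ref{sec:obstruction} we choose, term by term, a sequence that must converge to a prescribed point $v$. At points of $\mathbb N\cup\mathcal A$ a countable neighborhood base does this. At $\infty$ there is none, since countably many neighborhoods of $\infty$ omit only countably many members of $\mathcal A$. The substitute is to stay in $K$ and to avoid the earlier terms. For $v\in X$, $j\in\mathbb N$ and finite $G\subset\mathcal A$ put
\[
O(v,j,G)=\begin{cases}\{v\},&v\in\mathbb N,\\ \overline v\setminus\{0,\dots,j\},&v\in\mathcal A,\\ K\setminus G,&v=\infty.\end{cases}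
\]

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(a)] If $y_i\to v$, then $y_i\in O(v,j,G)$ for almost all $i$, for all $j$ and $G$.
\item[(b)] If $y_j\in O(v,j,\mathcal A\cap\{y_i:i<j\})$ for almost all $j$, then $y_j\to v$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $v\ne\infty$ the sets $O(v,j,G)$ do not depend on $G$ and form a decreasing neighborhood base at $v$, which gives both parts. Let $v=\infty$. In (a), almost all $y_i$ lie in $K$ by Lemma~\ref{lem:basic}(b) and in the neighborhood $X\setminus\bigcup_{D\in G}\overline D$ of $\infty$. In (b), from some index on the $y_j$ lie in $K$ and take each value in $\mathcal A$ at most once.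
\end{proof}

\section{Averaging on cosets}\label{sec:average}

If $\mu$ is a separately continuous $2$-mean, each section $\mu(a,\cdot)$ is a continuous self-map of $X$. In the three failed attempts of the introduction the sections are eventually constant or eventually the identity on $\mathbb N$. A different supply of sections comes from bijections: a bijection $\varphi$ of $\mathbb N$ such that $A\mapsto\varphi[A]$ permutes $\mathcal A$ extends to a homeomorphism of $X$ that fixes $\infty$, since the extension carries basic neighborhoods onto basic neighborhoods. The sections of the arithmetic mean on a vector space are affine bijections $x\mapsto\lambda(a+x)$, and these permute the cosets of every subspace. So we look for a MAD family that consists of cosets.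

Fix a prime $p$ and let $V=\bigoplus_{i\in\mathbb N}\mathbb F_pe_i$ be the vector space over $\mathbb F_p$ with basis $e_0,e_1,\dots$. It is countably infinite and plays the role of $\mathbb N$; a bijection $V\to\mathbb N$ transports everything to $\mathbb N$.

\begin{proposition}\label{prop:cosets}
There is a family $\{U_\alpha\}$ of infinite subspaces of $V$ of infinite index such that $U_\alpha\cap U_\beta$ is finite for $\alpha\ne\beta$, and every infinite set $W\subset V$ has infinite intersection with a coset of some $U_\alpha$.
\end{proposition}

The proof is in Section~\ref{sec:cosets}. Let $\mathcal A$ be the set of all cosets of all $U_\alpha$. Two cosets of the same $U_\alpha$ are equal or disjoint. For $\alpha\ne\beta$ the set $(v+U_\alpha)\cap(v'+U_\beta)$ is empty or a coset of the finite group $U_\alpha\cap U_\beta$. Hence $\mathcal A$ is almost disjoint and each member is a coset of exactly one $U_\alpha$. The family $\mathcal A$ is infinite because the $U_\alpha$ have infinite index (this is the only use of that property), and it is maximal by the last clause of the proposition. Let $X=V\cup\mathcal A\cup\{\infty\}$ be its Mr\'owka space.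

\begin{example}\label{ex:three}
Let $p=3$ and $k=2$. Since $2^{-1}=-1$ in $\mathbb F_3$, the arithmetic mean on $V$ is $\mu(x,y)=-(x+y)$. Separate continuity forces its values on the next layer. Let $A=a+U_\alpha$ and $y\in V$. As $x$ runs through $A$, the vector $-(x+y)$ runs injectively through $-(a+y)+U_\alpha$, so $\mu(A,y)$ must be this coset. Now let $y$ run through $B=b+U_\beta$. If $\beta=\alpha$, the coset is constantly $-(a+b)+U_\alpha$, and this is $\mu(A,B)$; for $B=A$ it is $-2a+U_\alpha=A$. If $\beta\ne\alpha$, then $B$ meets each coset of $U_\alpha$ in a finite set, so the cosets $-(a+y)+U_\alpha$ take each value finitely often, and $\mu(A,B)=\infty$. This value is symmetric in $A$ and $B$, which is what failed for $\min$ and $\max$.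

The resulting mean is not continuous. As $\mathcal A$ is uncountable and each $U_\alpha$ has countably many cosets, there are cosets $A$, $B$ of different subspaces. For injective sequences $x_i\in A$, $y_i\in B$ we have $(x_i,y_i)\to(A,B)$ and $\mu(x_i,y_i)\in V$, so $\mu(x_i,y_i)\not\to\infty=\mu(A,B)$ by Lemma~\ref{lem:basic}(b). Nor is it associative: on $V$ we have $\mu(\mu(x,y),z)=x+y-z$ and $\mu(x,\mu(y,z))=-x+y+z$, and these differ when $x\ne z$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The quotient space $V/U_\alpha$ is a subset of $\mathcal A$. Let $q_\alpha:V\cup V/U_\alpha\to V/U_\alpha$ be the quotient map on $V$ and the identity on $V/U_\alpha$; thus $q_\alpha^{-1}(A)=\overline A$ for $A\in V/U_\alpha$. Let $k\ge2$ with $p\nmid k$ and let $\lambda=k^{-1}\in\mathbb F_p$. Define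
\[
\mu(x_1,\dots,x_k)=\begin{cases}
\lambda\sum_i x_i\in V,&\text{if all }x_i\in V,\\[2pt]
\lambda\sum_i q_\alpha(x_i)\in V/U_\alpha,&\text{if all }x_i\in V\cup V/U_\alpha\text{ and some }x_i\in V/U_\alpha,\\[2pt]
\infty,&\text{otherwise.}
\end{cases}
\]
The index $\alpha$ in the second line is unique, so $\mu$ is well defined. It is symmetric. It is idempotent, because $\lambda kx=x$ in the vector spaces $V$ and $V/U_\alpha$, and $\mu(\infty^k)=\infty$. To prove separate continuity, fix $k-1$ variables and let $f:X\to X$ be the function of the remaining one. There are three cases.

\emph{The fixed values include $\infty$, or cosets of two different subspaces.} Then $f$ is constantly $\infty$.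

\emph{All fixed values lie in $V$.} Let $a$ be their sum and $\varphi(x)=\lambda(a+x)$, a bijection of $V$ because $\lambda\ne0$. Then $f=\varphi$ on $V$, $f(v+U_\alpha)=\lambda(a+v)+U_\alpha=\varphi[v+U_\alpha]$, and $f(\infty)=\infty$. So $\varphi$ permutes $\mathcal A$, and $f$ is the induced homeomorphism of $X$.

\emph{All fixed values lie in $V\cup V/U_\alpha$, and at least one lies in $V/U_\alpha$.} Let $b\in V/U_\alpha$ be the sum of their images under $q_\alpha$. Then $f(x)=\lambda(b+q_\alpha(x))$ for $x\in V\cup V/U_\alpha$, and $f(x)=\infty$ for all other $x$. Points of $V$ are isolated. At $A\in V/U_\alpha$, the map $f$ is constant on the neighborhood $\overline A$. At the remaining points the value is $\infty$. Let $O$ be a neighborhood of $\infty$; it omits only finitely many $C_1,\dots,C_s\in V/U_\alpha$. With $D_i=\lambda^{-1}C_i-b\in V/U_\alpha$ we have $f^{-1}(C_i)=q_\alpha^{-1}(D_i)=\overline{D_i}$. All values of $f$ lie in $V/U_\alpha\cup\{\infty\}$, so $f^{-1}(O)=X\setminus\bigcup_{i\le s}\overline{D_i}$, which is open.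
\end{proof}

\section{Maximal almost disjoint families of cosets}\label{sec:cosets}

We prove Proposition~\ref{prop:cosets}. Zorn's lemma gives a maximal family of infinite subspaces with pairwise finite intersections, but that maximality concerns subspaces, and we need to catch arbitrary infinite sets. The two demands differ: $U=\operatorname{span}\{e_{2i}+e_{2i+1}:i\in\mathbb N\}$ lies in the span of $W=\{e_0,e_1,\dots\}$, yet each coset of $U$ contains at most two elements of $W$, since $e_i-e_j\in U$ with $i\neq j$ forces $\{i,j\}=\{2t,2t+1\}$ for some $t$. So we treat the sets $W$ one at a time. If $W$ is not yet caught by a coset, we add a subspace spanned by differences of elements of an infinite subset of $W$, and this subspace must have finite intersection with all subspaces chosen before.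

How many earlier subspaces can be avoided at once is measured by a cardinal. A family $\mathcal D\subset[\mathbb N]^\omega$ is \emph{dense} if every $Y\in[\mathbb N]^\omega$ has a subset in $\mathcal D$, and \emph{open} if $I\in\mathcal D$, $I'\in[\mathbb N]^\omega$ and $I'\subset^*I$ imply $I'\in\mathcal D$. The cardinal $\mathfrak h$ is the least number of dense open families with empty intersection. Thus fewer than $\mathfrak h$ dense open families have a common member.

\begin{lemma}\label{lem:step}
Let $w_0,w_1,\dots$ be distinct vectors in $V$, and for $I\in[\mathbb N]^\omega$ let $U_I=\operatorname{span}\{w_i-w_{j}:i,j\in I\}$. Let $\mathcal H$ be a family of fewer than $\mathfrak h$ subspaces of $V$ such that each coset of each $H\in\mathcal H$ contains only finitely many $w_i$. Then there is $I\in[\mathbb N]^\omega$ such that $U_I\cap H$ is finite for all $H\in\mathcal H$.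
\end{lemma}

\begin{proof}
If $\mathcal H$ is empty, any $I$ will do. Otherwise it suffices to show that $\mathcal D_H=\{I\in[\mathbb N]^\omega:U_I\cap H\text{ is finite}\}$ is dense and open for each $H\in\mathcal H$.

\emph{Dense.} Let $Y\in[\mathbb N]^\omega$. Choose $i_0<i_1<\cdots$ in $Y$ with
\[
w_{i_{t+1}}\notin\operatorname{span}(w_{i_0},\dots,w_{i_t})+H .
\]
This is possible because the span is finite, so the right side is a finite union of cosets of $H$ and contains only finitely many $w_i$. Let $I=\{i_t:t\in\mathbb N\}$ and $u\in U_I\cap H$. Write $u=\sum_ta_tw_{i_t}$, a finite sum with $\sum_ta_t=0$. If $a_s$ were the last nonzero coefficient and $s\ge1$, then $w_{i_s}=a_s^{-1}\bigl(u-\sum_{t<s}a_tw_{i_t}\bigr)$ would lie in $\operatorname{span}(w_{i_0},\dots,w_{i_{s-1}})+H$, which is false. So $a_t=0$ for $t\ge1$, hence $a_0=0$, and $U_I\cap H=\{0\}$.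

\emph{Open.} Let $I\in\mathcal D_H$ and let $I'\subset^*I$ be infinite. Fix $i_*\in I$ and let $F$ be the span of the $w_i$ with $i\in(I'\setminus I)\cup\{i_*\}$, a finite subspace. Every $w_i$ with $i\in I'$ lies in $U_I+F$: for $i\in I$ write $w_i=(w_i-w_{i_*})+w_{i_*}$, and for $i\notin I$ we have $w_i\in F$. So $U_{I'}\subset U_I+F$. For each $z\in F$ the set $\{u\in U_I:u+z\in H\}$ is empty or a coset of the finite group $U_I\cap H$. Hence $(U_I+F)\cap H$ is finite, and $I'\in\mathcal D_H$.
\end{proof}

Both halves of this proof use that finitely many vectors span a finite set. This is why we work over a finite field, and the price is the condition $p\nmid k$ in Theorem~\ref{thm:B}.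

There are $\mathfrak c$ sets $W$ to be caught, and the lemma avoids only fewer than $\mathfrak h$ earlier subspaces. We do not assume $\mathfrak h=\mathfrak c$, so most pairs of subspaces must have finite intersection for a cheaper reason. For $x\in V\setminus\{0\}$ let $\ell(x)$ be the largest $i$ such that $e_i$ has a nonzero coefficient in $x$, and for a subspace $U$ let $L(U)=\{\ell(x):x\in U\setminus\{0\}\}$. Only finitely many $x$ have $\ell(x)\le m$, so
\begin{equation}\label{eq:lead}
L(U)\cap L(U')\text{ finite}\quad\Longrightarrow\quad U\cap U'\text{ finite}.
\end{equation}
We therefore attach to each subspace $U$ a set $T\supset L(U)$, taken from a family in which each $T$ has infinite intersection with fewer than $\mathfrak h$ of the sets treated before it. The following theorem provides such a family.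

\begin{theorem}[Base Matrix Theorem \cite{BPS}; see also {\cite[\S6]{Blass}}]\label{thm:matrix}
There are MAD families $\mathcal M_\xi$ $(\xi<\mathfrak h)$ on $\mathbb N$ such that for $\eta<\xi$ every member of $\mathcal M_\xi$ is almost contained in a member of $\mathcal M_\eta$, and every $Y\in[\mathbb N]^\omega$ almost contains a member of $\mathcal T=\bigcup_{\xi<\mathfrak h}\mathcal M_\xi$.
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:cosets}]
Call an infinite set $W\subset V\setminus\{0\}$ \emph{spread} if $\ell$ is injective on $W$. Since $\ell$ is finite-to-one, every infinite subset of $V$ contains a spread set, and it suffices to catch spread sets. There are at most $\mathfrak c$ of them.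

\emph{Step 1: a private member of $\mathcal T$ for each spread set.} Every $Y\in[\mathbb N]^\omega$ almost contains $\mathfrak c$ co-infinite members of $\mathcal T$. Indeed, take an almost disjoint family of $\mathfrak c$ infinite subsets of $Y$. Each of them is co-infinite, being almost disjoint from another one, and almost contains a member of $\mathcal T$. These members are co-infinite, and they are distinct because an infinite set is not almost contained in two almost disjoint sets. Now well-order the spread sets so that each has fewer than $\mathfrak c$ predecessors, and choose recursively, for each spread $W$, a co-infinite $T(W)\in\mathcal T$ with $T(W)\subset^*\ell[W]$ that has not been chosen before. The map $W\mapsto T(W)$ is injective; let $R$ be its range. For $T=T(W)\in R$ put $W_T=\{w\in W:\ell(w)\in T\}$. This set is infinite because $T\subset^*\ell[W]$, so it is spread. The \emph{level} of $T$ is $\operatorname{lev}(T)=\min\{\xi:T\in\mathcal M_\xi\}$.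

\emph{Step 2: the subspaces.} By recursion on the level we declare each $T\in R$ either \emph{idle}, or \emph{active} with an infinite subspace $U_T$ satisfying $L(U_T)\subset T$. Let $T\in R$ have level $\xi$, and let $\operatorname{Pred}(T)$ be the set of active $S\in R$ with $\operatorname{lev}(S)<\xi$ and $T\subset^*S$. At most one member of each $\mathcal M_\eta$ almost contains $T$, so $|\operatorname{Pred}(T)|\le|\xi|<\mathfrak h$. If $W_T$ has infinite intersection with a coset of $U_S$ for some $S\in\operatorname{Pred}(T)$, declare $T$ idle. Otherwise enumerate $W_T=\{w_0,w_1,\dots\}$ with $\ell(w_0)<\ell(w_1)<\cdots$, apply Lemma~\ref{lem:step} to $\mathcal H=\{U_S:S\in\operatorname{Pred}(T)\}$, and declare $T$ active with $U_T=U_I$ for the resulting $I$. A nonzero element $\sum_{i\in I}a_iw_i$ of $U_T$ has $\ell$-value $\ell(w_s)\in T$, where $s$ is the largest index with $a_s\ne0$; so $L(U_T)\subset T$. For $i_0\in I$ the infinite set $\{w_i:i\in I\}$ lies in the coset $w_{i_0}+U_T$; in particular $U_T$ is infinite. We show that the family $\{U_T:T\text{ active}\}$ is as required.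

\emph{Step 3: infinite index.} As $T$ is co-infinite, $Z=\operatorname{span}\{e_m:m\notin T\}$ is infinite. Its nonzero elements have $\ell$-value outside $T$, so $Z\cap U_T=\{0\}$, and distinct elements of $Z$ lie in distinct cosets of $U_T$.

\emph{Step 4: finite intersections.} Let $S\ne T$ be active with $\eta=\operatorname{lev}(S)\le\operatorname{lev}(T)$. If the levels are equal, then $S,T\in\mathcal M_\eta$ and $S\cap T$ is finite. If $\eta<\operatorname{lev}(T)$, then $T\subset^*S'$ for some $S'\in\mathcal M_\eta$. When $S'\ne S$, the set $S\cap S'$ is finite, and so is $S\cap T$. In these cases $L(U_S)\cap L(U_T)\subset S\cap T$ is finite, and \eqref{eq:lead} applies. When $S'=S$, we have $S\in\operatorname{Pred}(T)$, and $U_S\cap U_T$ is finite by the choice of $U_T$.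

\emph{Step 5: every infinite set is caught.} Let $W\subset V$ be infinite, $W_1\subset W$ spread, and $T=T(W_1)$, so that $W_T\subset W$. If $T$ is active, then $W_T$ has infinite intersection with a coset of $U_T$ by Step~2. If $T$ is idle, then $W_T$ has infinite intersection with a coset of $U_S$ for some active $S$.
\end{proof}

\section{The obstruction}\label{sec:obstruction}

We return to an arbitrary infinite MAD family $\mathcal A$ on $\mathbb N$.

\subsection{Symmetric maps of two variables}

In Example~\ref{ex:three}, each $A\in\mathcal A$ has $\mu(A,B)=\infty$ for all $B$ except the countably many cosets of the same subspace. This is no accident: on $K\times K$ a symmetric separately continuous map is close to a constant.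

\begin{lemma}\label{lem:sym}
Let $\nu:X^2\to X$ be symmetric and separately continuous, and let $v=\nu(\infty,\infty)$. There is a countable set $\mathcal S\subset\mathcal A$ such that for every $A\in\mathcal A\setminus\mathcal S$ we have $\nu(A,\infty)=v$, and $\{B\in\mathcal A:\nu(A,B)\ne v\}$ is countable.
\end{lemma}

\begin{proof}
Put $h_x(y)=\nu(x,y)$ and $g=h_\infty$. By symmetry $h_x(y)=h_y(x)$, and in particular $h_x(\infty)=g(x)$.

\emph{Case $v\ne\infty$.} By Lemma~\ref{lem:maps}(b), $g(A)=v$ for all $A$ outside a countable set $\mathcal S$. For such $A$ we have $h_A(\infty)=v\ne\infty$, and the same lemma gives $h_A(B)=v$ for all but countably many $B$.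

\emph{Case $v=\infty$.} Now Lemma~\ref{lem:maps}(a) applies to $g$, and by itself it allows $g$ to be the identity. Symmetry excludes this. We first show that $\mathcal P=\{A\in\mathcal A:g(A)\ne\infty\}$ is countable. Suppose $\mathcal P$ is infinite, choose distinct $A_i\in\mathcal P$ ($i\in\mathbb N$), and put $w_i=g(A_i)$. Then $A_i\to\infty$, so $w_i\to g(\infty)=\infty$. Since $h_{A_i}(\infty)=w_i\ne\infty$, Lemma~\ref{lem:maps}(b) shows that all but countably many $B$ satisfy $\nu(A_i,B)=w_i$ for all $i$. For such $B$,
\[
g(B)=\nu(\infty,B)=\lim_i\nu(A_i,B)=\lim_iw_i=\infty,
\]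
that is, $B\notin\mathcal P$.

It remains to bound, for a typical $B$, the number of $A$ with $h_B(A)\neq\infty$. The map $h_B$ has finite fibers over points of $\mathcal A$, so it is enough to show that the relevant values lie in the countable set $h_B[\mathbb N]$. Apply Lemma~\ref{lem:maps} to each $h_n$, $n\in\mathbb N$: if $g(n)=\infty$, then $h_n(B)\in K$ for almost all $B$, and if $g(n)\ne\infty$, then $h_n(B)=g(n)$ for all but countably many $B$. So there is a countable $\mathcal S_1\subset\mathcal A$ such that
\begin{equation}\label{eq:S1}
h_n(B)\in K\ \text{ or }\ h_n(B)=g(n)\qquad\text{for all }B\in\mathcal A\setminus\mathcal S_1,\ n\in\mathbb N.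
\end{equation}
Let $\mathcal S=\mathcal P\cup\mathcal S_1$ and fix $B\in\mathcal A\setminus\mathcal S$. Then $h_B(\infty)=g(B)=\infty$, which is the first claim. For the second, consider $A\in\mathcal A\setminus\mathcal P$ with $C=h_B(A)\ne\infty$. By Lemma~\ref{lem:maps}(a), only finitely many $A$ give $C\in\mathbb N$. Let $C\in\mathcal A$. Along $n\in A$ we have $g(n)\to g(A)=\infty$, so $g(n)\in K$ for almost all $n\in A$ by Lemma~\ref{lem:basic}(b). By \eqref{eq:S1}, $h_B(n)=h_n(B)\in K$ for these $n$. Also $h_B(n)\to C$ along $n\in A$, so $h_B(n)\in\overline C\cap K=\{C\}$ for almost all $n\in A$. Thus $C\in h_B[\mathbb N]$. There are countably many such $C$, each equals $h_B(A)$ for finitely many $A$, and $\mathcal P$ is countable. Hence $\{A:\nu(B,A)\ne\infty\}$ is countable.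
\end{proof}

\subsection{The case of two variables}

Let $\mu$ be a separately continuous $2$-mean on $X$. Suppose that $n_1<n_2<\cdots$ in $\mathbb N$ satisfy
\begin{equation}\label{eq:two}
\lim_j\mu(n_j,\infty)=\mu(\infty,\infty)=\infty,\qquad\lim_j\mu(n_i,n_j)=\mu(n_i,\infty)\quad\text{for each }i.
\end{equation}
In words, the sections $\mu(\cdot,\infty)$ and $\mu(n_i,\cdot)$ see $(n_j)$ as a sequence converging to $\infty$. By maximality some $A\in\mathcal A$ contains $n_j$ for all $j$ in an infinite set $J$, and $n_j\to A$ along $J$. Then \eqref{eq:two} gives $\mu(A,\infty)=\infty$ and $\mu(n_i,A)=\mu(n_i,\infty)$ for all $i$. Letting $i\to\infty$ in $J$ we get $A=\mu(A,A)=\mu(A,\infty)=\infty$, which is absurd.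

How can such a sequence be built? Given $n_1,\dots,n_{j-1}$, we want $A_j\in\mathcal A$ with $\mu(A_j,\infty)=\infty$ and $\mu(n_i,A_j)=\mu(n_i,\infty)$ for $i<j$. Then any $n_j$ far out in $A_j$ has $\mu(n_j,\infty)$ and $\mu(n_i,n_j)$ near their targets, in the sense of Lemma~\ref{lem:test}. The first condition on $A_j$ holds for all but countably many members of $\mathcal A$, by Lemma~\ref{lem:sym}. The second is the real demand. In Example~\ref{ex:three} it fails completely: for an isolated point $n$, $\mu(n,B)$ is a coset for every $B\in\mathcal A$, while $\mu(n,\infty)$, the limit of $\mu(n,B_i)$ for distinct $B_i$, is $\infty$. So we need a hypothesis, and it must survive the recursion: $n_j$ has to be chosen so that many $B$ still satisfy $\mu(n_i,B)=\mu(n_i,\infty)$ for all $i\le j$.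

To say ``many'', call a family $\mathcal I$ of subsets of $\mathcal A$ an \emph{admissible ideal} if it is closed under subsets and countable unions, contains all countable subsets of $\mathcal A$, and does not contain $\mathcal A$. Subsets of $\mathcal A$ are \emph{small} if they belong to $\mathcal I$ and \emph{large} otherwise. A large set is uncountable, it stays large when a small set is removed, and if it is covered by countably many sets, one of them is large.

\begin{definition}\label{def:flat}
A symmetric separately continuous map $\nu:X^2\to X$ is \emph{$\mathcal I$-flat} if for all but countably many $A\in\mathcal A$ there is $\mathcal N\in\mathcal I$ such that for every $B\in\mathcal A\setminus\mathcal N$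
\[
\nu(n,B)=\nu(n,\infty)\qquad\text{for almost all }n\in A.
\]
\end{definition}

By Lemma~\ref{lem:sym}, for typical $A$ and $B$ the sequences $\nu(n,B)$ and $\nu(n,\infty)$ have the same limit $v$ along $n\in A$; flatness asks that they be eventually equal. The point from which they agree depends on $B$, but there are only countably many possibilities, so one of them serves a large set of $B$. This is how the recursion continues.

\subsection{The general case}

Let $\mu$ be a separately continuous $k$-mean. For a tuple $c\in\mathbb N^r$ put
\begin{align*}
f_c(x)&=\mu(c,x,\infty^{k-1-r}),\quad v_c=f_c(\infty)&&(0\le r\le k-1),\\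
\nu_c(x,y)&=\mu(c,x,y,\infty^{k-2-r})&&(0\le r\le k-2).
\end{align*}
The maps $f_c$ are continuous, the maps $\nu_c$ are symmetric and separately continuous, and
\[
f_{(c,n)}(y)=\nu_c(n,y),\qquad v_{(c,n)}=\nu_c(n,\infty).
\]
For $k=2$ there is only $\nu_\emptyset=\mu$, and the $f_c$ are the sections that occur in \eqref{eq:two}. For general $k$ the aim is to replace $\infty$ by $A$ in $\mu(\infty^k)$ one variable at a time, and $f_c$ with $c$ of length $r$ performs the replacement in the variable number $r+1$.

\begin{proposition}\label{prop:obstruction}
Let $\mathcal I$ be an admissible ideal on $\mathcal A$ and $k\ge2$. There is no separately continuous $k$-mean $\mu$ on $X$ such that $\nu_c$ is $\mathcal I$-flat for all $c\in\mathbb N^r$, $0\le r\le k-2$.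
\end{proposition}

\begin{proof}
Suppose $\mu$ is such a mean. We construct $n_1<n_2<\cdots$ in $\mathbb N$ and large sets $\mathcal B_0\supset\mathcal B_1\supset\cdots$. Let $\mathcal C_j$ be the finite set of tuples $(n_{i_1},\dots,n_{i_r})$ with $i_1<\dots<i_r\le j$ and $0\le r\le k-1$; so $\mathcal C_0=\{\emptyset\}$. The requirements are
\begin{enumerate}
\item[$(\mathrm a_j)$] $f_c(B)=v_c$ for all $B\in\mathcal B_j$ and $c\in\mathcal C_j$;
\item[$(\mathrm b_j)$] $f_c(n_j)\in O\bigl(v_c,\,j,\,\mathcal A\cap\{f_c(n_i):i<j\}\bigr)$ for all $c\in\mathcal C_{j-1}$ $(j\ge1)$.
\end{enumerate}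

\emph{Start.} We have $f_\emptyset(B)=\nu_\emptyset(B,\infty)$ and $v_\emptyset=\nu_\emptyset(\infty,\infty)$. By Lemma~\ref{lem:sym}, the set $\mathcal B_0=\{B:f_\emptyset(B)=v_\emptyset\}$ has countable complement in $\mathcal A$, so it is large.

\emph{Step $j\ge1$.} Let $\mathcal C'$ be the set of tuples in $\mathcal C_{j-1}$ of length at most $k-2$. Since $\mathcal B_{j-1}$ is uncountable, there is $A_j\in\mathcal B_{j-1}$ outside the countable exceptional sets of Definition~\ref{def:flat} for the maps $\nu_c$, $c\in\mathcal C'$. Let $\mathcal N_c\in\mathcal I$ be the corresponding small sets. For $B$ in the large set $\mathcal B_{j-1}\setminus\bigcup_{c\in\mathcal C'}\mathcal N_c$ let $t(B)$ be the least $t\in\mathbb N$ such that $f_{(c,n)}(B)=v_{(c,n)}$ for all $c\in\mathcal C'$ and all $n\in A_j$ with $n\ge t$. For some $t$ the set $\mathcal B_j$ of those $B$ with $t(B)=t$ is large. Since $A_j\in\mathcal B_{j-1}$, requirement $(\mathrm a_{j-1})$ gives $f_c(n)\to f_c(A_j)=v_c$ along $n\in A_j$ for each $c\in\mathcal C_{j-1}$. By Lemma~\ref{lem:test}(a), almost every $n\in A_j$ satisfies $(\mathrm b_j)$ in the role of $n_j$. Choose such an $n_j\in A_j$ with $n_j\ge t$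 and $n_j>n_{j-1}$ (if $j>1$). A tuple in $\mathcal C_j$ either lies in $\mathcal C_{j-1}$, and then $(\mathrm a_j)$ holds for it because $\mathcal B_j\subset\mathcal B_{j-1}$, or has the form $(c,n_j)$ with $c\in\mathcal C'$, and then $(\mathrm a_j)$ holds because $n_j\ge t$.

\emph{The contradiction.} A tuple $c\in\bigcup_j\mathcal C_j$ lies in $\mathcal C_{j-1}$ for almost all $j$, so $f_c(n_j)\to v_c$ by $(\mathrm b_j)$ and Lemma~\ref{lem:test}(b). By maximality there is $A\in\mathcal A$ such that $J=\{i:n_i\in A\}$ is infinite. Then $n_j\to A$ along $J$, and continuity of $f_c$ gives $f_c(A)=v_c$. Fix $r$ with $0\le r\le k-1$. We claim that for $s=r,r-1,\dots,0$ and all $i_1<\dots<i_s$ in $J$,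
\begin{equation}\label{eq:chain}
\mu(n_{i_1},\dots,n_{i_s},A^{r-s+1},\infty^{k-1-r})=\mu(n_{i_1},\dots,n_{i_s},A^{r-s},\infty^{k-r}).
\end{equation}
For $s=r$ this is the equation $f_c(A)=v_c$. If it holds for some $s\ge1$, fix $i_1<\dots<i_{s-1}$ and let $i_s\to\infty$ in $J$; continuity of both sides in the variable number $s$ gives the equation for $s-1$. For $s=0$ we obtain $\mu(A^{r+1},\infty^{k-1-r})=\mu(A^r,\infty^{k-r})$. Taking $r=k-1,\dots,0$ in turn,
\[
A=\mu(A^k)=\mu(A^{k-1},\infty)=\dots=\mu(A,\infty^{k-1})=\mu(\infty^k)=\infty,
\]
a contradiction.
\end{proof}

\begin{remark}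
Only increasing tuples can be controlled by the recursion, and they suffice, because \eqref{eq:chain} takes the limits one variable at a time, from the last index to the first. Idempotence is used only at $A$ and at $\infty$. Symmetry is used through Lemma~\ref{lem:sym}; without it the projection $(x_1,\dots,x_k)\mapsto x_1$ is a continuous idempotent operation, for which $f_\emptyset$ is the identity and $\mathcal B_0$ is empty. Maximality is used in Lemma~\ref{lem:basic} and in the choice of $A$; the space $\omega^2+1$ of the introduction shows that it cannot be dropped from Theorem~\ref{thm:A}.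
\end{remark}

\section{Joint continuity in two variables}\label{sec:joint}

Let $\mathcal I_0$ be the family of countable subsets of $\mathcal A$. It is an admissible ideal by Lemma~\ref{lem:basic}(a). By Lemma~\ref{lem:maps}, flatness of $\nu$ is threatened only by sections $\nu(n,\cdot)$ that fix $\infty$ and send many $B$ into $\mathcal A$. For a typical such $B$ the values $\nu(n,m)$, $m\in B$, lie in $\mathbb N$, and a diagonal sequence then contradicts joint continuity, exactly as in Example~\ref{ex:three}.

\begin{lemma}\label{lem:joint}
Every symmetric continuous map $\nu:X^2\to X$ is $\mathcal I_0$-flat.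
\end{lemma}

\begin{proof}
Put $h_n=\nu(n,\cdot)$ and $v=\nu(\infty,\infty)$. Let $\mathcal S$ be as in Lemma~\ref{lem:sym} and fix $A\in\mathcal A\setminus\mathcal S$. The set $\mathcal D=\mathcal A\cap\nu[\mathbb N\times\mathbb N]$ is countable. Let $\mathcal N$ be the union of the following subsets of $\mathcal A$:
\begin{itemize}
\item $\{B:\nu(A,B)\ne v\}$, countable by Lemma~\ref{lem:sym};
\item for each $n$ with $h_n(\infty)\ne\infty$, the set $\{B:h_n(B)\ne h_n(\infty)\}$, countable by Lemma~\ref{lem:maps}(b);
\item for each $n$ with $h_n(\infty)=\infty$, the set $\{B:h_n(B)\in\mathbb N\cup\mathcal D\}$, countable by Lemma~\ref{lem:maps}(a).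
\end{itemize}
So $\mathcal N\in\mathcal I_0$. Let $B\in\mathcal A\setminus\mathcal N$, and suppose that $A'=\{n\in A:h_n(B)\ne h_n(\infty)\}$ is infinite. For $n\in A'$ we have $h_n(\infty)=\infty$, and $D_n=h_n(B)$ lies in $\mathcal A\setminus\mathcal D$. Since $\nu(n,\infty)\to\nu(A,\infty)=v$ along $n\in A$ and $\nu(n,\infty)=\infty$ for $n\in A'$, we get $v=\infty$. Fix $n\in A'$. Along $m\in B$ we have $\nu(n,m)\to D_n$, so $\nu(n,m)\in\overline{D_n}$ for almost all $m\in B$, and $\nu(n,m)\ne D_n$ because $D_n\notin\mathcal D$. Hence $\nu(n,m)\in\mathbb N$ for almost all $m\in B$. Choose $n_0<n_1<\cdots$ in $A'$ and then $m_0<m_1<\cdots$ in $B$ with $\nu(n_i,m_i)\in\mathbb N$. Then $(n_i,m_i)\to(A,B)$, and joint continuity, used only here, gives $\nu(n_i,m_i)\to\nu(A,B)=v=\infty$. This contradicts Lemma~\ref{lem:basic}(b).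
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mu$ be a separately continuous $k$-mean that is jointly continuous in two variables whenever the others are fixed; every continuous $k$-mean is of this kind. Then each $\nu_c$ is symmetric and continuous, hence $\mathcal I_0$-flat by Lemma~\ref{lem:joint}. This contradicts Proposition~\ref{prop:obstruction}.
\end{proof}

\section{A rigid family}\label{sec:rigid}

The mean of Example~\ref{ex:three} lives on a space with many self-maps. The section $x\mapsto-(a+x)$ fixes the coset $v+U_\alpha$ only if $-a-2v=v-a$ lies in $U_\alpha$, so it moves every coset of $U_\alpha$ except $a+U_\alpha$. For Theorem~\ref{thm:C} we look for a family with the opposite property: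
\begin{enumerate}
\item[(R)] for every continuous $f:X\to X$ with $f(\infty)=\infty$, the set $\{B\in\mathcal A:f(B)\in\mathcal A\setminus\{B\}\}$ has size less than $\mathfrak c$.
\end{enumerate}
The condition $f(\infty)=\infty$ excludes the constant maps. Some exceptions must be allowed: for $A\ne C$ in $\mathcal A$, a homeomorphism $\overline A\to\overline C$ together with the identity outside the clopen set $\overline A$ is a continuous map that fixes $\infty$ and sends $A$ to $C$.

\begin{proposition}\label{prop:rigid}
If $|\mathcal A|=\mathfrak c$ and $\mathcal A$ satisfies \emph{(R)}, then $X$ admits no separately continuous $k$-mean for any $k\ge2$.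
\end{proposition}

Equivalently: if $|\mathcal A|=\mathfrak c$ and $\psi_{\mathcal A}\mathbb N$ has a separately continuous $k$-mean for some $k\ge2$, then some continuous self-map of $\psi_{\mathcal A}\mathbb N$ fixes $\infty$ and sends $\mathfrak c$ many $B\in\mathcal A$ to members of $\mathcal A$ different from $B$.

\begin{proof}
Let $\mathcal I=\{\mathcal N\subset\mathcal A:|\mathcal N|<\mathfrak c\}$. By K\"onig's theorem $\mathfrak c$ has uncountable cofinality, that is, a countable union of sets of size less than $\mathfrak c$ has size less than $\mathfrak c$. So $\mathcal I$ is an admissible ideal. By Proposition~\ref{prop:obstruction} it suffices to show that every symmetric separately continuous $\nu:X^2\to X$ is $\mathcal I$-flat.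

Put $h_n=\nu(n,\cdot)$ and $v=\nu(\infty,\infty)$, let $\mathcal S$ be as in Lemma~\ref{lem:sym}, and fix $A\in\mathcal A\setminus\mathcal S$. Let $\mathcal N$ be the union of the following subsets of $\mathcal A$:
\begin{itemize}
\item $\{B:\nu(A,B)\ne v\}$, countable by Lemma~\ref{lem:sym}, and $\{v\}\cap\mathcal A$;
\item for each $n$ with $h_n(\infty)\ne\infty$, the set $\{B:h_n(B)\ne h_n(\infty)\}$, countable by Lemma~\ref{lem:maps}(b);
\item for each $n$ with $h_n(\infty)=\infty$, the set $\{B:h_n(B)\in\mathbb N\}$, finite by Lemma~\ref{lem:maps}(a), and the set $\{B:h_n(B)\in\mathcal A\setminus\{B\}\}$, of size less than $\mathfrak c$ by (R).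
\end{itemize}
Then $\mathcal N\in\mathcal I$. Let $B\in\mathcal A\setminus\mathcal N$. If $h_n(B)\ne h_n(\infty)$, then $h_n(\infty)=\infty$, and $h_n(B)$ is not $\infty$, not in $\mathbb N$ and not in $\mathcal A\setminus\{B\}$; so $h_n(B)=B$. But $h_n(B)=\nu(n,B)\to\nu(A,B)=v\ne B$ along $n\in A$, so this happens for only finitely many $n\in A$.
\end{proof}

It remains to build a family with (R). The tool is gluing. Suppose a map $g$ sends infinitely many elements of $B$ injectively into $C$, and infinitely many elements of $B'$ injectively into $C'$. If $B$ and $B'$ are replaced by the single set $B\cup B'$ while $C$ and $C'$ are kept apart, then no continuous map extends $g$, since the point $B\cup B'$ would have two images. There are $\mathfrak c$ maps $g$, and each is destroyed at the cost of deciding the fate of at most four sets. When the turn of $g$ comes, fewer than $\mathfrak c$ sets have been used, and on those we have no control. This is the reason for the bound $\mathfrak c$ in (R) and for allowing a general ideal in Proposition~\ref{prop:obstruction}.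

\begin{proposition}\label{prop:R}
There is a MAD family $\mathcal A$ of size $\mathfrak c$ that satisfies \emph{(R)}.
\end{proposition}

\begin{proof}
Extend an almost disjoint family of size $\mathfrak c$ to a MAD family $\mathcal A_0$ by Zorn's lemma; then $|\mathcal A_0|=\mathfrak c$. For any partition $\mathcal E$ of $\mathcal A_0$ into classes of size at most $2$, let $\mathcal A=\{\bigcup E:E\in\mathcal E\}$. Unions of distinct classes have finite intersection, an infinite set that meets a member of $\mathcal A_0$ in an infinite set does the same with a member of $\mathcal A$, and $|\mathcal E|=\mathfrak c$. So $\mathcal A$ is a MAD family of size $\mathfrak c$, in bijection with $\mathcal E$. We choose $\mathcal E$.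

\emph{Construction.} Let $(g_\xi)_{\xi<\mathfrak c}$ enumerate all functions $g:D\to\mathbb N$ with $D\subset\mathbb N$ infinite. For such $g$ and $B,C\in\mathcal A_0$ write $B\leadsto_gC$ if there is an infinite set $B^*\subset B\cap D$ on which $g$ is injective and $g[B^*]\subset C$. By recursion on $\xi<\mathfrak c$ we define increasing families $\mathcal E_\xi$ of pairwise disjoint classes, starting from $\mathcal E_0=\emptyset$ and taking unions at limit stages. Let $\mathcal U_\xi=\bigcup\mathcal E_\xi$ be the set of members of $\mathcal A_0$ used before stage $\xi$. At stage $\xi$ ask whether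
\begin{enumerate}
\item[$(\star)$] there are distinct $B,B'\in\mathcal A_0\setminus\mathcal U_\xi$ and distinct $C,C'\in\mathcal A_0$ such that $B\leadsto_{g_\xi}C$, $B'\leadsto_{g_\xi}C'$, $\{C,C'\}\ne\{B,B'\}$, and no class of $\mathcal E_\xi$ contains both $C$ and $C'$.
\end{enumerate}
If not, put $\mathcal E_{\xi+1}=\mathcal E_\xi$. If so, choose such a quadruple, add the class $\{B,B'\}$, and add the singleton class of each of $C,C'$ that is not in $\mathcal U_\xi\cup\{B,B'\}$. Now $C$ has a class, and this class does not contain $C'$: it is an old class if $C\in\mathcal U_\xi$, the class $\{B,B'\}\ne\{C,C'\}$ if $C\in\{B,B'\}$, and $\{C\}$ otherwise. Each stage uses at most four members of $\mathcal A_0$, so $|\mathcal U_\xi|<\mathfrak c$ for all $\xi<\mathfrak c$. Let $\mathcal E$ consist of all classes so defined and of the singleton classes of the members of $\mathcal A_0$ that were never used. Classes are never changed, so $\mathcal E_\xi\subset\mathcal E$.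

\emph{Verification.} Let $X=\psi_{\mathcal A}\mathbb N$, let $f:X\to X$ be continuous with $f(\infty)=\infty$, and suppose that $M=\{P\in\mathcal A:f(P)\in\mathcal A\setminus\{P\}\}$ has size $\mathfrak c$. By Lemma~\ref{lem:maps}(a), $f|_M$ has finite fibers.

First we find the function $g_\xi$ that records $f$. Let $P\in M$. Since $f(m)\to f(P)$ along $m\in P$, we have $f(m)\in\overline{f(P)}$ for almost all $m\in P$. If $f(P)\notin f[\mathbb N]$, then $f(m)$ is an element of the set $f(P)\subset\mathbb N$ for almost all $m\in P$, and each value is taken finitely often, because the limit $f(P)$ is not in $\mathbb N$. As $f[\mathbb N]$ is countable and the fibers of $f|_M$ are finite, only countably many $P\in M$ have $f(P)\in f[\mathbb N]$. In particular $D=\{m\in\mathbb N:f(m)\in\mathbb N\}$ is infinite, and $g=f|_D$ equals $g_\xi$ for some $\xi$.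

Next we show that $(\star)$ held at stage $\xi$. Let $M'$ be the set of $P=\bigcup E\in M$ with $f(P)\notin f[\mathbb N]$ and $E\cap\mathcal U_\xi=\emptyset$. Since $|\mathcal U_\xi|<\mathfrak c$, we have $|M'|=\mathfrak c$. Let $P=\bigcup E\in M'$ and $f(P)=\bigcup E'$, so that $E'\ne E$, and pick $B\in E$. The map $g$ is defined on almost all of $B$, sends almost all of $B$ into $\bigcup E'$, and takes each value finitely often on $B$. As $|E'|\le2$, some $C\in E'$ contains $g(m)$ for infinitely many $m\in B$, and thinning out gives $B\leadsto_gC$. Take $P_1\in M'$ with such data $E_1,E_1',B_1,C_1$. Then take $P_2\in M'$, with data $E_2,E_2',B_2,C_2$, such that $P_2\ne P_1$, $P_2\ne f(P_1)$ and $f(P_2)\ne f(P_1)$; only finitely many elements of $M'$ are excluded. Thus $E_2\ne E_1$, $E_2\ne E_1'$ and $E_2'\ne E_1'$. The sets $B_1\in E_1$ and $B_2\in E_2$ are distinct and lie outside $\mathcal U_\xi$. The sets $C_1\in E_1'$ and $C_2\in E_2'$ lie in different classes of $\mathcal E$, so they are distinct and no class of $\mathcal E_\xi$ contains both. Finally $C_1\notin\{B_1,B_2\}$, because $E_1'$ differs from $E_1$ and $E_2$. So $B_1,B_2,C_1,C_2$ witness $(\star)$.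

Hence at stage $\xi$ a class $\{B,B'\}$ was added with $B\leadsto_gC$ and $B'\leadsto_gC'$, where $C\subset Q$ and $C'\subset Q'$ for distinct $Q,Q'\in\mathcal A$. Put $P=B\cup B'\in\mathcal A$. On an infinite set $B^*\subset B\subset P$ the values $f(m)=g(m)$ are distinct elements of $Q$, so they converge to $Q$, and $f(P)=Q$ by continuity. The same argument with $B'$ and $C'$ gives $f(P)=Q'$. This contradicts $Q\ne Q'$.
\end{proof}

Theorem~\ref{thm:C} follows from Propositions~\ref{prop:rigid} and~\ref{prop:R}.

\begin{thebibliography}{9}

\bibitem{BPS}
Balcar, Pelant, and Simon, \emph{The space of ultrafilters on N covered by nowhere dense sets}, Fund. Math. 110 (1980), 11--24.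

\bibitem{BBK}
Taras Banakh, Robert Bonnet, and Wieslaw Kubis, \emph{Means on scattered compacta}, arXiv:1309.2401 (2013).

\bibitem{Blass}
Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.

\end{thebibliography}
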